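\title{Partitions of groups and coverings by translates of $AA^{-1}$}

\begin{abstract}
Let $N(n)$ be the least number such that every partition $G=A_1\cup\dots\cup A_n$ of every group has a piece $A_i$ with $G=FA_iA_i^{-1}$ for some set $F\subset G$ of at most $N(n)$ elements. We consider the question whether $N(n)\le n$. We show that $N(n)\le N$ holds exactly when the zero vector can be generated from $(1,\dots,1)$ by an explicit rule in $\mathbb N^n$, and that otherwise a counterexample exists in the free group of countably infinite rank. From this criterion we obtain $N(1),\dots,N(4)=1,2,3,5$, the bound $N(n)\ge\lfloor n^2/4\rfloor+1$, and the order of growth $n\ln n$ of $\ln N(n)$. In particular the answer to the question is affirmative exactly for $n\le 3$.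
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a group. For $A,F\subset G$ write $FAA^{-1}=\{fab^{-1}:f\in F,\ a,b\in A\}$, and let $\operatorname{cov}(A)$ be the least cardinality of a finite set $F$ with $G=FAA^{-1}$; if there is no such finite set, put $\operatorname{cov}(A)=\infty$. The following question is posed in \cite{BRS}.

\begin{quote}
Is it true that for every partition $G=A_1\cup\dots\cup A_n$ of a group into $n$ pieces some piece satisfies $\operatorname{cov}(A_i)\le n$?
\end{quote}

The number $\operatorname{cov}(A)$ is best understood through left translates of $A$. The equation $g=fab^{-1}$ is the same as $gb=fa$, so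
\begin{equation}\label{eq:meet}
g\in FAA^{-1}\iff gA\cap FA\ne\emptyset .
\end{equation}
Thus $\operatorname{cov}(A)>N$ means that, whichever $N$ or fewer translates of $A$ we choose, some further translate $gA$ is disjoint from all of them.

This explains why one would guess the bound $n$. Suppose that $G$ is amenable, that is, there is a finitely additive probability measure $\mu$ on all subsets of $G$ with $\mu(gX)=\mu(X)$; for a finite group take the normalized counting measure. Some piece has $\mu(A_i)\ge 1/n$, so a family of pairwise disjoint translates of $A_i$ has at most $n$ members. Take such a family $\{fA_i:f\in F\}$ of largest size. Every translate $gA_i$ meets $FA_i$, and \eqref{eq:meet} gives $\operatorname{cov}(A_i)\le|F|\le n$. The bound cannot be lowered: if the cyclic group of order $n$ is partitioned into points, then $A_iA_i^{-1}=\{1\}$ and $\operatorname{cov}(A_i)=n$ for all $i$.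

The affirmative answer is known for amenable groups and for $n\le2$, and a bound of Protasov and Banakh says that in any group some piece satisfies $\operatorname{cov}(A_i)\le 2^{2^{n-1}-1}$. Let $N(n)$ be the least $N$ such that every partition of every group into $n$ pieces has a piece with $\operatorname{cov}(A_i)\le N$. The cyclic groups give $N(n)\ge n$, so the question asks whether $N(n)=n$. Let $F_\omega$ denote the free group of countably infinite rank.

\begin{theorem}\label{thm:answer}
\begin{itemize}
\item[(a)] $N(1)=1$, $N(2)=2$, $N(3)=3$, $N(4)=5$.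
\item[(b)] $N(n)\ge\lfloor n^2/4\rfloor+1$ for all $n\ge1$.
\item[(c)] The statement in the question holds for all groups if and only if $n\le3$. For every $n\ge4$ the group $G=F_\omega$ has a partition into $n$ nonempty pieces such that $FA_iA_i^{-1}\ne G$ for every $i$ and every $F\subset G$ with $|F|\le n$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:growth}
For all $n\ge2$,
\[
\bigl(\lceil n/2\rceil-1\bigr)!\;\le\;N(n)\;\le\;\sum_{i=0}^{n-1}\frac{(n-1)!}{i!}\;\le\;\mathrm e\,(n-1)!,\qquad \mathrm e=2.718\ldots
\]
Hence $(\tfrac12-o(1))\,n\ln n\le\ln N(n)\le(1+o(1))\,n\ln n$. In particular, no bound exponential in $n$ is possible.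
\end{theorem}

Both theorems come from a criterion, Theorem~\ref{thm:criterion}, that removes the group from the problem. If all pieces have $\operatorname{cov}(A_i)>N$, then two coverings of $G$ by translates of the pieces can be combined into a third, and only the numbers of translates of each piece matter. This gives a rule for generating vectors in $\mathbb N^n$; if it generates the zero vector, then $G$ is covered by no translates at all, which is absurd (Section~\ref{sec:rule}). Conversely, if the zero vector is not generated, a partition with all $\operatorname{cov}(A_i)>N$ can be built in $F_\omega$ (Section~\ref{sec:free}). Upper bounds for $N(n)$ then come from explicit derivations of the zero vector and lower bounds from invariants of the rule (Sections \ref{sec:small} and~\ref{sec:growth}). We do not determine $N(n)$ for $n\ge5$ beyond this criterion.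

We allow empty pieces, for which $\operatorname{cov}(\emptyset)=\infty$. This does not affect $N(n)$, because the partitions we construct have nonempty pieces.

\section{Coverings by translates and the replacement rule}\label{sec:rule}

\subsection*{The case of two pieces}
We show by hand that $N(2)\le2$. Suppose $G=A_1\cup A_2$ with $\operatorname{cov}(A_1),\operatorname{cov}(A_2)>2$. Since $\operatorname{cov}(A_2)>1$, there is $g$ with $gA_2\cap A_2=\emptyset$. Then $gA_2\subset A_1$, that is, $A_2\subset g^{-1}A_1$, and we may replace $A_2$ in the covering $G=A_1\cup A_2$ to get $G=A_1\cup g^{-1}A_1$. Since $\operatorname{cov}(A_1)>2$, some translate $hA_1$ is disjoint from $A_1\cup g^{-1}A_1=G$. So $A_1$ is empty, the two translates can be deleted from the covering one after the other, and $G$ is empty, a contradiction. If we record how many translates of $A_1$ and of $A_2$ each covering uses, the argument reads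
\[
(1,1)\to(2,0)\to(1,0)\to(0,0).
\]
Every step has the same form. A covering of $G$ that uses few translates of $A_i$ yields a covering of $A_i$ by translates of the other pieces, and this is substituted for one translate of $A_i$ in a covering of $G$. We now define this operation on vectors.

\subsection*{Closed sets of vectors}
Let $[n]=\{1,\dots,n\}$ and $\mathbb N=\{0,1,2,\dots\}$. In $\mathbb N^n$ let $e_1,\dots,e_n$ be the unit vectors, $\mathbf 1_X=\sum_{i\in X}e_i$ for $X\subset[n]$, and $\mathbf 1=\mathbf 1_{[n]}$. Vectors are ordered coordinatewise, and $|p|=p_1+\dots+p_n$ is the \emph{weight} of $p$.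

\begin{definition}\label{def:closed}
Let $n,N\ge1$. A set $W\subset\mathbb N^n$ is \emph{$N$-closed} if
\begin{itemize}
\item[(W1)] $\mathbf 1\in W$;
\item[(W2)] $p\in W$ and $p'\ge p$ imply $p'\in W$;
\item[(W3)] $p,q\in W$, $p_i\ge1$ and $0\le t\le\min(N,q_i)$ imply $p-e_i+q-te_i\in W$.
\end{itemize}
The intersection of all $N$-closed sets is $N$-closed; it is denoted by $V_{n,N}$.
\end{definition}

The conditions are symmetric in the coordinates, so a permutation of coordinates maps $N$-closed sets to $N$-closed sets and fixes the smallest one, $V_{n,N}$.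

If $t<q_i$ in (W3), then $p-e_i+q-te_i\ge p$ and the conclusion already follows from (W2). The content of (W3) is the case $t=q_i\le N$. Call a vector $q-q_ie_i$ with $q\in W$ and $q_i\le N$ a \emph{residue of $W$ at $i$}. A set satisfying (W1) and (W2) is therefore $N$-closed if and only if it satisfies the \emph{replacement rule}
\begin{itemize}
\item[(R)] if $p\in W$, $p_i\ge1$ and $r$ is a residue of $W$ at $i$, then $p-e_i+r\in W$.
\end{itemize}

\begin{lemma}\label{lem:axis}
If $ke_i\in V_{n,N}$ for some $i$ and some $0\le k\le N$, then $0\in V_{n,N}$.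
\end{lemma}

\begin{proof}
Let $k\ge1$. The zero vector is the residue of $ke_i$ at $i$, so (R) may be applied $k$ times with $r=0$ and gives $(k-1)e_i,\dots,e_i,0\in V_{n,N}$.
\end{proof}

\begin{theorem}\label{thm:criterion}
Let $n,N\ge1$. Every partition of every group into $n$ pieces has a piece with $\operatorname{cov}(A_i)\le N$ if and only if $0\in V_{n,N}$. If $0\notin V_{n,N}$, then $F_\omega$ has a partition into $n$ nonempty pieces with $\operatorname{cov}(A_i)>N$ for all $i$.
\end{theorem}

In other words, $N(n)\le N$ if and only if $0\in V_{n,N}$. For $n=1$ we have $\mathbf 1=e_1$, so $0\in V_{1,N}$ by Lemma~\ref{lem:axis}, and the second sentence of the theorem concerns $n\ge2$ only. The theorem follows from Proposition~\ref{prop:sound} below, which gives ``if'', and Proposition~\ref{prop:complete}, which gives the second sentence and hence ``only if''.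

\begin{proposition}\label{prop:sound}
If $G=A_1\cup\dots\cup A_n$ and $\operatorname{cov}(A_i)>N$ for all $i$, then $0\notin V_{n,N}$.
\end{proposition}

\begin{proof}
Let $W$ be the set of $p\in\mathbb N^n$ for which there are sets $F_j\subset G$ with $|F_j|\le p_j$ and $G=\bigcup_jF_jA_j$. Then $0\notin W$ because $G\neq\emptyset$, so it suffices to show that $W$ is $N$-closed. The choice $F_j=\{1\}$ gives (W1), and (W2) is built into the definition.

For (R), let $p,q\in W$ with $p_i\ge1$, $q_i\le N$, and $r=q-q_ie_i$. Write $G=\bigcup_jF_jA_j=\bigcup_jT_jA_j$ with $|F_j|\le p_j$ and $|T_j|\le q_j$. If $F_i=\emptyset$, the first covering shows $p-e_i\in W$, and $p-e_i+r\in W$ by (W2). Otherwise pick $h\in F_i$. Since $|T_i|\le N<\operatorname{cov}(A_i)$, by \eqref{eq:meet} there is $g$ with $gA_i\cap T_iA_i=\emptyset$; this is the only use of the hypothesis. Then $gA_i\subset\bigcup_{j\ne i}T_jA_j$, and multiplying by $hg^{-1}$ gives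
\[
hA_i\subset\bigcup_{j\ne i}hg^{-1}T_jA_j .
\]
Put $F_i'=F_i\setminus\{h\}$ and $F_j'=F_j\cup hg^{-1}T_j$ for $j\ne i$. Then $G=\bigcup_jF_j'A_j$, $|F_i'|\le p_i-1$ and $|F'_j|\le p_j+q_j$ for $j\ne i$, so $p-e_i+r\in W$.
\end{proof}

\section{The partition of the free group}\label{sec:free}

\begin{proposition}\label{prop:complete}
If $0\notin V_{n,N}$, then $F_\omega$ has a partition into $n$ nonempty pieces with $\operatorname{cov}(A_i)>N$ for all $i$.
\end{proposition}

Throughout this section $V=V_{n,N}$ and $0\notin V$. By Lemma~\ref{lem:axis},
\begin{equation}\label{eq:axis}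
ke_i\notin V\qquad\text{for all } i\in[n] \text{ and } 0\le k\le N .
\end{equation}
We think of a partition as a coloring $c:G\to[n]$ with $A_i=c^{-1}(i)$.

\subsection*{The group and the constraints}
For every color $i$ and every set $F$ of at most $N$ elements we need a translate of $A_i$ that is disjoint from $F^{-1}A_i$. To keep these demands as independent as possible we adjoin a new free generator for each of them. The new generators create new sets $F$, so the construction is repeated countably many times.

Let $G_0=\{1\}$. Given the countable group $G_k$, let $S_k$ be the countable set of triples $\sigma=(k,i,F)$ with $i\in[n]$, $F\subset G_k$ and $1\le|F|\le N$; we call $k$ the \emph{level} of $\sigma$. Let $G_{k+1}$ be the free product of $G_k$ with infinite cyclic groups $\langle g_\sigma\rangle$, $\sigma\in S_k$. The union $G=\bigcup_kG_k$ is freely generated by the countably infinite family of all $g_\sigma$, so $G\cong F_\omega$.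

For $\sigma=(k,i,F)$ and $y\in G$ let $C(\sigma,y)$ be the following \emph{constraint of level $k$} on a coloring $c$:
\[
c(g_\sigma y)\ne i\qquad\text{or}\qquad c(fy)\ne i\ \text{ for all } f\in F .
\]
All constraints $C(\sigma,y)$, $y\in G$, together say that $g_\sigma^{-1}A_i\cap F^{-1}A_i=\emptyset$. The points $g_\sigma y$ and $fy$ lie in the right coset $G_{k+1}y$. So the following definition makes sense: a coloring of a right coset $B=G_kx$ is \emph{$k$-admissible} if it satisfies all constraints $C(\sigma,y)$ of levels less than $k$ with $y\in B$.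

\subsection*{The inductive hypothesis}
We want to pass from $k$-admissible colorings of $G_k$ to $(k+1)$-admissible colorings of $G_{k+1}$. A constraint of level $k$ can be met by keeping color $i$ away from the point $g_\sigma y$ or from the set $Fy$. So we need $k$-admissible colorings that avoid a color on a given set of at most $N$ points. To have such colorings at level $k+1$, we must satisfy at level $k$ both the given prohibitions and those that the constraints of level $k$ add to them, and these involve several colors. The hypothesis must therefore cover a whole class of finite sets of prohibitions.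

A coloring $c$ \emph{avoids} a set $P\subset G\times[n]$ if $c(x)\ne i$ for all $(x,i)\in P$. For finite $P$ let $v(P)\in\mathbb N^n$ be the vector whose $i$-th coordinate is the number of pairs in $P$ with color $i$. A coloring of $G$ avoids $P$ exactly when the translates $x^{-1}A_i$, $(x,i)\in P$, do not cover the identity. This is the link with Section~\ref{sec:rule}, and it suggests the hypothesis.

\begin{itemize}
\item[$(H_k)$] \emph{For every finite $P\subset G_k\times[n]$ with $v(P)\notin V$ there is a $k$-admissible coloring of $G_k$ that avoids $P$.}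
\end{itemize}

Right multiplication by $x$ maps $G_k$ onto $G_kx$, carries $C(\sigma,y)$ to $C(\sigma,yx)$ and preserves $v(P)$. So $(H_k)$ implies the same statement for every right coset of $G_k$. The statement $(H_0)$ holds: there are no constraints, and $P\subset\{1\}\times[n]$ has $v(P)\le\mathbf 1$ and $v(P)\ne\mathbf 1$ by (W1), so some color is not forbidden at $1$.

\subsection*{The tree of cosets}
Fix $k$. Let $\Gamma$ be the multigraph whose vertices are the right cosets of $G_k$ in $G_{k+1}$ and which has an edge $\varepsilon_{\sigma,y}$ joining $G_ky$ and $G_kg_\sigma y$ for each $\sigma\in S_k$ and $y\in G_{k+1}$. We attach the constraint $C(\sigma,y)$ to this edge. For $\sigma=(k,i,F)$ it involves the set $Fy\subset G_ky$ at one end and the point $g_\sigma y$ at the other (Figure~\ref{fig:edge}). A coloring of $G_{k+1}$ is $(k+1)$-admissible if and only if it is $k$-admissible on each coset and satisfies the constraints of all edges.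

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) ellipse (2 and 1.1);
\draw (5.5,0) ellipse (1.6 and 1.1);
\node at (0,1.4) {$G_ky$};
\node at (5.5,1.4) {$G_kg_\sigma y$};
\draw[dashed] (-0.6,0) ellipse (1 and 0.7);
\fill (-1.2,0.1) circle (1.5pt);
\fill (-0.8,-0.35) circle (1.5pt);
\fill (-0.7,0.4) circle (1.5pt);
\node at (-0.1,0) {$Fy$};
\fill (1.2,0) circle (1.5pt) node[below] {$y$};
\fill (4.8,0) circle (1.5pt) node[below] {$g_\sigma y$};
\draw[->] (1.3,0) -- (4.7,0) node[midway,above] {$\varepsilon_{\sigma,y}$};
\end{tikzpicture}
\caption{An edge of the tree of right cosets of $G_k$ in $G_{k+1}$, for $\sigma=(k,i,F)$. Its constraint forbids that color $i$ occurs both at the point $g_\sigma y$ and at some point of the set $Fy$.}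
\label{fig:edge}
\end{figure}

We use the normal form theorem for free products: every element of a free product of groups is represented by exactly one reduced word $x_1\cdots x_s$, $s\ge0$, meaning that each $x_j$ is a nontrivial element of a factor and consecutive letters come from different factors. In particular, a reduced word with a letter outside a factor $H$ does not represent an element of $H$.

\begin{lemma}\label{lem:tree}
$\Gamma$ is a tree: it is connected and has no cycles, loops and double edges included.
\end{lemma}

\begin{proof}
For $x\in G_{k+1}$ and $\sigma\in S_k$, the edge $\varepsilon_{\sigma,x}$ joins $G_kx$ to $G_kg_\sigma x$ and the edge $\varepsilon_{\sigma,g_\sigma^{-1}x}$ joins $G_kx$ to $G_kg_\sigma^{-1}x$, while $G_khx=G_kx$ for $h\in G_k$. Every element of $G_{k+1}$ is a product of elements of $G_k$ and letters $g_\sigma^{\pm1}$; building it from the right, we connect its coset to $G_k$.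

Suppose there is a closed walk along $\ell\ge1$ pairwise distinct edges. The $m$-th edge has one of the points $y$, $g_\sigma y$ in the coset it leaves and the other in the coset it enters. Call them $w_m$ and $w_m'$, so $w_m'=g_{\sigma_m}^{\delta_m}w_m$ with $\delta_m=\pm1$. For $1\le m<\ell$ the points $w_m'$ and $w_{m+1}$ lie in the same coset, say $w_{m+1}=h_mw_m'$ with $h_m\in G_k$. If $h_m=1$, $\sigma_{m+1}=\sigma_m$ and $\delta_{m+1}=-\delta_m$, then $w_{m+1}=w_m'$ and $w'_{m+1}=w_m$, so the $(m+1)$-st edge is the $m$-th edge traversed backwards; this is excluded. Consider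
\[
u=g_{\sigma_\ell}^{\delta_\ell}h_{\ell-1}g_{\sigma_{\ell-1}}^{\delta_{\ell-1}}\cdots h_1g_{\sigma_1}^{\delta_1},\qquad w'_\ell=uw_1 .
\]
Delete the trivial $h_m$ and merge each maximal run of adjacent powers of one generator. Within a run all exponents are equal, so the run is a nontrivial power, and the result is a reduced word with a letter outside $G_k$. Hence $u\notin G_k$. But the walk is closed, so $w'_\ell\in G_kw_1$ and $u\in G_k$, a contradiction.
\end{proof}

For a subtree $T$ of $\Gamma$ (a nonempty connected subgraph) let $[T]\subset G_{k+1}$ be the union of its cosets. A coloring of $[T]$ is \emph{$T$-admissible} if it is $k$-admissible on each coset of $T$ and satisfies the constraints of the edges of $T$.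

\begin{example}\label{ex:edge}
Let $n=2$ and $k=0$. Then $G_1$ is free on $a=g_{(0,1,\{1\})}$ and $b=g_{(0,2,\{1\})}$, the cosets are points, and $\Gamma$ is the Cayley graph. The constraints say that no $a$-edge has both ends of color $1$ and no $b$-edge has both ends of color $2$. Let $T$ be the single edge from $y$ to $by$ and $P=\{(y,1),(by,1)\}$. To satisfy the constraint we must also forbid color $2$ at $y$ or at $by$. Either choice forbids both colors at one point, that is, it produces a set with vector $(1,1)\in V$. So $P$ cannot be avoided, and indeed (W3) with $p=q=(1,1)$, $i=2$, $t=1$ puts $v(P)=(2,0)$ into $V$. The next lemma shows that every obstruction on a finite subtree arises in this way.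
\end{example}

\begin{lemma}\label{lem:finite}
Assume $(H_k)$. If $T$ is a finite subtree of $\Gamma$ and $P\subset[T]\times[n]$ is finite with $v(P)\notin V$, then some $T$-admissible coloring of $[T]$ avoids $P$.
\end{lemma}

\begin{proof}
We use induction on the number of vertices. For one vertex this is $(H_k)$ applied to a coset. Otherwise remove from $T$ an edge $\varepsilon_{\sigma,y}$ with $\sigma=(k,i,F)$, and let $z=g_\sigma y$. Since $T$ is a tree, it falls into two smaller subtrees $T_1\ni G_ky$ and $T_2\ni G_kz$ with no other edge between them; this is where freeness is used. Split $P=P_1\sqcup P_2$ accordingly and put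
\[
P_1^+=P_1\cup(Fy\times\{i\}),\qquad P_2^+=P_2\cup\{(z,i)\},\qquad q=v(P_1^+),\qquad p=v(P_2^+).
\]
Since $v(P_1),v(P_2)\le v(P)\notin V$, (W2) gives $v(P_1),v(P_2)\notin V$.

If $q\notin V$, induction gives a $T_1$-admissible coloring avoiding $P_1^+$ and a $T_2$-admissible coloring avoiding $P_2$. Together they avoid $P$, and $C(\sigma,y)$ holds because color $i$ does not occur on $Fy$. If $p\notin V$, take colorings avoiding $P_1$ and $P_2^+$; now $C(\sigma,y)$ holds because $c(z)\neq i$.

It remains to exclude the case $p,q\in V$. Since $v(P_2)\notin V$, we have $P_2^+\ne P_2$, so $p_i\ge1$ and $v(P_2)=p-e_i$. Also $v(P_1)=q-te_i$, where $t=|P_1^+\setminus P_1|$ satisfies $t\le|F|\le N$ and $t\le q_i$. By (W3), $v(P)=v(P_1)+v(P_2)=p-e_i+q-te_i\in V$, contrary to the assumption.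
\end{proof}

\begin{lemma}\label{lem:extend}
Assume $(H_k)$. If $T$ is a subtree of $\Gamma$, every $T$-admissible coloring of $[T]$ extends to a $(k+1)$-admissible coloring of $G_{k+1}$.
\end{lemma}

\begin{proof}
Fix a vertex $B_0$ of $T$. For a vertex $B$ outside $T$ let $\varepsilon(B)$ be the first edge of the unique path from $B$ to $B_0$. Every edge $\varepsilon$ outside $T$ has the form $\varepsilon(B)$: the connected graph $T$ lies in one of the two components of $\Gamma-\varepsilon$, and we take for $B$ the end of $\varepsilon$ in the other component.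

Let $B$ be outside $T$ and $\varepsilon(B)=\varepsilon_{\sigma,y}$ with $\sigma=(k,i,F)$. If $B=G_kg_\sigma y$, choose a $k$-admissible coloring of $B$ avoiding $\{(g_\sigma y,i)\}$. If $B=G_ky$, choose one avoiding $Fy\times\{i\}$. These exist by $(H_k)$, because the vectors $e_i$ and $|F|e_i$ are not in $V$ by \eqref{eq:axis}. In both cases the constraint of $\varepsilon(B)$ holds whatever the colors at the other end are. So all edge constraints hold.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:complete}]
First, $(H_k)$ implies $(H_{k+1})$. Given a finite $P\subset G_{k+1}\times[n]$ with $v(P)\notin V$, take a finite subtree $T$ with $P\subset[T]\times[n]$, color $[T]$ by Lemma~\ref{lem:finite} and extend by Lemma~\ref{lem:extend}. So $(H_k)$ holds for all $k$.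

Let $c_0$ be any coloring of $G_0$. By Lemma~\ref{lem:extend} with $T$ the single vertex $G_k$, a $k$-admissible coloring $c_k$ of $G_k$ extends to a $(k+1)$-admissible coloring $c_{k+1}$ of $G_{k+1}$. Let $c=\bigcup_kc_k$ and $A_i=c^{-1}(i)$. A constraint $C(\sigma,y)$ of level $k$ is satisfied by $c_m$ as soon as $m>k$ and $y\in G_m$, so $c$ satisfies all constraints. Let $i\in[n]$ and $F\subset G$ with $1\le|F|\le N$. Choose $k$ with $F\subset G_k$ and let $\sigma=(k,i,F^{-1})$. The constraints $C(\sigma,y)$ give $g_\sigma^{-1}A_i\cap FA_i=\emptyset$, so $g_\sigma^{-1}\notin FA_iA_i^{-1}$ by \eqref{eq:meet}. Hence $\operatorname{cov}(A_i)>N$.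

Finally, if a piece $A_i$ is empty, move one point into it from an infinite piece $A_j$. Then $A_iA_i^{-1}=\{1\}$ and $\operatorname{cov}(A_i)=\infty$ since $G$ is infinite, while $\operatorname{cov}(A_j)$ does not decrease when $A_j$ shrinks. After finitely many such moves all pieces are nonempty.
\end{proof}

This completes the proof of Theorem~\ref{thm:criterion}.

\begin{remark}\label{rem:lift}
Let $\pi:H\to G$ be a surjective homomorphism and $G=\bigcup_iA_i$ a partition with all $\operatorname{cov}(A_i)>N$. Then the partition $H=\bigcup_i\pi^{-1}(A_i)$ has the same property, because $H=F\pi^{-1}(A_i)\pi^{-1}(A_i)^{-1}$ implies $G=\pi(F)A_iA_i^{-1}$. So the partitions of Proposition~\ref{prop:complete} lift to every group that maps onto $F_\omega$.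
\end{remark}

\section{The quadratic bound and the values for $n\le4$}\label{sec:small}

\subsection*{A closed set without the zero vector}
To prove $N(n)>N$ it suffices, by Theorem~\ref{thm:criterion}, to find one $N$-closed set that does not contain $0$. Let $z(p)$ be the number of zero coordinates of $p$. An application of (R) creates at most one new zero coordinate and changes the weight by $|r|-1$. If all residues are heavy, each zero coordinate has to be paid for with weight.

Take the first counterexample, $n=N=4$, and let $W$ be the set of $p$ with $|p|\ge4+z(p)$. Every residue $r=q-q_ie_i$ of $W$ has $|r|\ge2$. Indeed, if $z(q)\le1$, then $q$ has at least two nonzero coordinates besides the $i$-th; if $z(q)\ge2$, then $|q|\ge6$ and $|r|\ge6-4$. So each replacement raises $|p|$ by at least one and $z(p)$ by at most one, and $W$ is preserved. In general the residues have weight at least $s$.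

\begin{proposition}\label{prop:quad}
Let $1\le s\le n-1$ and $1\le N\le s(n-s)$. Then
\[
W=\{p\in\mathbb N^n:\ |p|\ge n+(s-1)z(p)\}
\]
is $N$-closed and $0\notin W$. Consequently $N(n)>s(n-s)$.
\end{proposition}

\begin{proof}
We have $0\notin W$ since $n+(s-1)n>0$, and $\mathbf 1\in W$ since $|\mathbf 1|=n$ and $z(\mathbf 1)=0$. If $p'\ge p$, then $|p'|\ge|p|$ and $z(p')\le z(p)$, which gives (W2) as $s\ge1$. For (R) let $p,q\in W$, $p_i\ge1$, $q_i\le N$ and $r=q-q_ie_i$. We claim that $|r|\ge s$. If $z(q)\le n-1-s$, then $q$ has at least $n-z(q)-1\ge s$ nonzero coordinates other than the $i$-th. If $z(q)\ge n-s$, then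
\[
|r|\ge|q|-N\ge n+(s-1)(n-s)-s(n-s)=s ;
\]
only here is the bound on $N$ used. The vector $p'=p-e_i+r$ has $z(p')\le z(p)+1$, so
\[
|p'|\ge|p|+s-1\ge n+(s-1)\bigl(z(p)+1\bigr)\ge n+(s-1)z(p').
\]
Thus $W$ is $N$-closed. For $N=s(n-s)$ we get $0\notin V_{n,N}$, and Theorem~\ref{thm:criterion} gives $N(n)>s(n-s)$.
\end{proof}

The choice $s=1$ recovers the bound $N(n)\ge n$ given by cyclic groups. The choice $s=2$ gives $N(n)>2(n-2)$, and $2(n-2)\ge n$ exactly when $n\ge4$.

\subsection*{Derivations of the zero vector}
To prove $N(n)\le N$ it suffices, by Lemma~\ref{lem:axis} and Theorem~\ref{thm:criterion}, to derive a vector $ke_j\in V_{n,N}$ with $k\le N$. Each line in the tables below applies (R) to $p$ and to the residue of $q$ at $i$, with result $p-e_i+q-q_ie_i$. The vector $p$ is $\mathbf 1$ or the preceding result, and $q$ is $\mathbf 1$ or a permutation of the result of the line named in the fifth column. The method is to push weight into one coordinate, up to $N$, and then to discard that coordinate by passing to the residue.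

For $n=3$ and $N=3$:
\[
\begin{array}{c|c|c|c|c|c}
\text{line}&p&i&q&\text{from}&\text{result}\\ \hline
1&(1,1,1)&3&(1,1,1)&-&(2,2,0)\\
2&(1,1,1)&2&(2,2,0)&1&(3,0,1)\\
3&(1,1,1)&1&(3,0,1)&2&(0,1,2)\\
4&(0,1,2)&2&(0,2,1)&3&(0,0,3)
\end{array}
\]
For $n=4$ and $N=5$:
\[
\begin{array}{c|c|c|c|c|c}
\text{line}&p&i&q&\text{from}&\text{result}\\ \hline
1&(1,1,1,1)&4&(1,1,1,1)&-&(2,2,2,0)\\
2&(1,1,1,1)&3&(2,2,2,0)&1&(3,3,0,1)\\
3&(1,1,1,1)&2&(3,3,0,1)&2&(4,0,1,2)\\
4&(1,1,1,1)&2&(2,4,0,1)&3&(3,0,1,2)\\
5&(3,0,1,2)&3&(2,0,4,1)&3&(5,0,0,3)\\
6&(1,1,1,1)&4&(3,0,0,5)&5&(4,1,1,0)\\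
7&(4,1,1,0)&3&(1,1,4,0)&6&(5,2,0,0)\\
8&(1,1,1,1)&4&(2,0,0,5)&7&(3,1,1,0)\\
9&(3,1,1,0)&3&(2,0,5,0)&7&(5,1,0,0)\\
10&(1,1,1,1)&2&(1,5,0,0)&9&(2,0,1,1)\\
11&(2,0,1,1)&3&(1,0,5,0)&9&(3,0,0,1)\\
12&(3,0,0,1)&4&(1,0,0,5)&9&(4,0,0,0)
\end{array}
\]
In every line $p_i\ge1$ and $q_i\le N$. The results of lines 1--9 of the second table satisfy $|p|\ge4+z(p)$, with equality for $(5,1,0,0)$. For $N=5$ this vector has a residue of weight $1$, and line 10 leaves the set that was closed for $N=4$.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
(b) For $n\ge2$ take $s=\lfloor n/2\rfloor$ in Proposition~\ref{prop:quad}; then $s(n-s)=\lfloor n/2\rfloor\lceil n/2\rceil=\lfloor n^2/4\rfloor$. For $n=1$ the claim is $N(1)\ge1$, which holds since $G=FAA^{-1}$ forces $F\neq\emptyset$.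

(a) By (b), $N(n)\ge1,2,3,5$ for $n=1,2,3,4$. For the upper bounds we have $\mathbf 1=e_1\in V_{1,1}$; rule (R) with $p=q=(1,1)$ and $i=2$ gives $2e_1\in V_{2,2}$; and the tables give $3e_3\in V_{3,3}$ and $4e_1\in V_{4,5}$.

(c) For $n\le3$, part (a) gives $N(n)=n$. For $n\ge4$, Proposition~\ref{prop:quad} with $s=2$ and $N=n\le2(n-2)$ gives $0\notin V_{n,n}$, and Theorem~\ref{thm:criterion} provides the partition of $F_\omega$.
\end{proof}

\section{Factorial growth}\label{sec:growth}

\subsection*{The upper bound}
We eliminate the coordinates one at a time, keeping all nonzero coordinates equal. Let $a_0=1$ and $a_j=1+ja_{j-1}$. By induction $a_j=\sum_{i=0}^jj!/i!$, since $1+j\sum_{i=0}^{j-1}(j-1)!/i!=j!/j!+\sum_{i=0}^{j-1}j!/i!$. The sequence is increasing, and $a_j\le\mathrm e\,j!$.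

\begin{proposition}\label{prop:upper}
$N(n)\le a_{n-1}$.
\end{proposition}

\begin{proof}
Let $N=a_{n-1}$ and $V=V_{n,N}$. We show by induction on $j$, $0\le j\le n-1$, that $a_j\mathbf 1_X\in V$ whenever $|X|=n-j$. For $j=0$ this is (W1). Let $j<n-1$ and $|Y|=n-j-1$. For each of the $j+1$ indices $c\notin Y$ we have $a_j\mathbf 1_{Y\cup\{c\}}\in V$ and $a_j\le N$, so $a_j\mathbf 1_Y$ is a residue of $V$ at $c$. Start from $\mathbf 1$ and apply (R) with this residue at each $c\notin Y$ in turn. The coordinates outside $Y$ that have not yet been treated remain equal to $1$, so each step is allowed, and the result is $(1+(j+1)a_j)\mathbf 1_Y=a_{j+1}\mathbf 1_Y$. For $j=n-1$ we get $Ne_1\in V$. Lemma~\ref{lem:axis} and Theorem~\ref{thm:criterion} finish the proof.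
\end{proof}

\subsection*{The lower bound: ranks and a decomposition}
In this derivation each coordinate missing from a vector was replaced by a residue of a vector with one more nonzero coordinate, and the weights multiplied. We show that something similar is forced in every derivation of $0$. For this we need to argue by induction along derivations.

Fix $n$ and $N$, and let $V=V_{n,N}$. Let $V_{-1}=\emptyset$ and $V_0=\{p:p\ge\mathbf 1\}$. For $m\ge0$ let $V_{m+1}$ consist of $V_m$ and all vectors $\ge p-e_i+r$ with $p\in V_m$, $p_i\ge1$ and $r$ a residue of $V_m$ at $i$. By induction $V_m\subset V$, and the increasing union $\bigcup_mV_m$ satisfies (W1), (W2) and (R); hence $V=\bigcup_mV_m$. The \emph{rank} of $p\in V$ is the least $m$ with $p\in V_m$.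

The next lemma follows the $n$ summands of $\mathbf 1=e_1+\dots+e_n$ through a derivation. Each summand either survives or is replaced, possibly many times, and we remember only the last residue that was inserted in its place.

\begin{lemma}\label{lem:decomp}
If $p\in V_m$, then $p\ge r^{(1)}+\dots+r^{(n)}$, where each $r^{(j)}$ is either $e_j$ or a residue of $V_{m-1}$ (at some index).
\end{lemma}

\begin{proof}
For $m=0$ take $r^{(j)}=e_j$. Let $p\in V_{m+1}$. Residues of $V_{m-1}$ are residues of $V_m$, so for $p\in V_m$ the claim follows by induction. Otherwise $p\ge p'-e_i+r$ with $p'\in V_m$, $p'_i\ge1$ and $r$ a residue of $V_m$, and by induction $p'\ge\sum_jr^{(j)}$. If some $r^{(j)}$ satisfies $r^{(j)}\ge e_i$, replace this one summand by $r$: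
\[
\sum_{l\ne j}r^{(l)}+r\le p'-r^{(j)}+r\le p'-e_i+r\le p .
\]
If no summand satisfies $r^{(j)}\ge e_i$, the $i$-th coordinate of $\sum_jr^{(j)}$ is $0$, so $\sum_jr^{(j)}\le p'-e_i\le p$.
\end{proof}

\subsection*{The lower bound: weight that survives deletion}
Lemma~\ref{lem:decomp} bounds $|p|$ from below by weights of residues. A residue is a vector of $V$ with one coordinate deleted, and that coordinate may carry most of the weight. So the weight alone does not pass through the recursion; we must control the weight that is left after several deletions. For $J\ge0$ let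
\[
D_J(q)=\min_{X\subset[n],\,|X|\le J}\ \sum_{i\notin X}q_i ,
\]
and let $\operatorname{supp}q$ be the set of nonzero coordinates of $q$. The following facts are used.
\begin{itemize}
\item[(D1)] $D_0(q)=|q|$, and $D_J(q)\ge|\operatorname{supp}q|-J$, since each remaining nonzero coordinate contributes at least $1$.
\item[(D2)] If $q\ge\sum_jr^{(j)}$, then $D_J(q)\ge\sum_jD_J(r^{(j)})$: for $X$ optimal for $q$, $\sum_{i\notin X}q_i\ge\sum_j\sum_{i\notin X}r^{(j)}_i$.
\item[(D3)] If $w=r+te_c$, then $D_J(r)\ge D_{J+1}(w)$: for $X$ optimal for $r$, use $X\cup\{c\}$ for $w$.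
\end{itemize}
Call a vector \emph{light} if all its coordinates are at most $N$. One step of the recursion is as follows.

\begin{lemma}\label{lem:step}
Let $q\in V$ be light and $u=|\operatorname{supp}q|$. Then there are vectors $w^{(j)}\in V$, one for each of the $n-u$ indices $j\notin\operatorname{supp}q$, that are light, have rank less than that of $q$, have at most $u+1$ nonzero coordinates, and satisfy
\[
D_J(q)\ge\sum_{j\notin\operatorname{supp}q}D_{J+1}\bigl(w^{(j)}\bigr)\qquad\text{for all }J\ge0 .
\]
\end{lemma}

\begin{proof}
Let $m$ be the rank of $q$ and write $q\ge\sum_jr^{(j)}$ as in Lemma~\ref{lem:decomp}. For $j\notin\operatorname{supp}q$ we have $r^{(j)}\le q$ and $e_j\not\le q$, so $r^{(j)}$ is a residue of $V_{m-1}$: there are $c$ and $t\le N$ with $r^{(j)}_c=0$ and $w^{(j)}:=r^{(j)}+te_c\in V_{m-1}$. The $c$-th coordinate of $w^{(j)}$ is $t\le N$ and the others are bounded by those of $q$, so $w^{(j)}$ is light and $\operatorname{supp}w^{(j)}\subset\operatorname{supp}q\cup\{c\}$. The inequality follows from (D2) and (D3).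
\end{proof}

Write $x^{\underline a}=x(x-1)\cdots(x-a+1)$, with $x^{\underline0}=1$. For fixed $a$ this is a nondecreasing function of the integer $x\ge0$: for $x<a$ it vanishes, and for $x\ge a$ it equals $x!/(x-a)!$. Also $x\,(x-1)^{\underline{a-1}}=x^{\underline a}$ for $a\ge1$.

\begin{proposition}\label{prop:lower}
If $0\in V_{n,N}$ and $1\le k\le n/2$, then $kN\ge(n-k)^{\underline k}=\dfrac{(n-k)!}{(n-2k)!}$.
\end{proposition}

The recursion of Lemma~\ref{lem:step} needs a starting inequality, and it comes from a minimal choice of rank. The case $k=1$ shows this. Among the light vectors of $V$ with at most one nonzero coordinate let $p$ have least rank. Each $w^{(j)}$ given by Lemma~\ref{lem:step} has smaller rank, hence at least two nonzero coordinates, and $D_1(w^{(j)})\ge1$. There are at least $n-1$ of them, so $N\ge|p|\ge n-1$. For larger $k$ the lemma is applied $k$ times.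

\begin{proof}
Among the light vectors of $V$ with at most $k$ nonzero coordinates, of which $0$ is one, choose $p$ of least rank $m$. Call a vector \emph{early} if it is a light vector of $V$ of rank less than $m$. By the choice of $p$, every early vector has at least $k+1$ nonzero coordinates.

\emph{Claim. If $1\le J\le k$ and $q$ is early with $u=|\operatorname{supp}q|$, then $D_J(q)\ge(n-u)^{\underline{k-J}}$.}

We use downward induction on $J$. For $J=k$, (D1) gives $D_k(q)\ge u-k\ge1$. Let $J<k$. If $u=n$, the right side is $0$. If $u<n$, the vectors $w^{(j)}$ of Lemma~\ref{lem:step} are early and have at most $u+1$ nonzero coordinates. By induction and the monotonicity of $x^{\underline a}$, $D_{J+1}(w^{(j)})\ge(n-u-1)^{\underline{k-J-1}}$. Summing over the $n-u$ indices gives $D_J(q)\ge(n-u)(n-u-1)^{\underline{k-J-1}}=(n-u)^{\underline{k-J}}$, which proves the claim.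

Now apply Lemma~\ref{lem:step} to $p$, with $u=|\operatorname{supp}p|\le k<n$. There is at least one vector $w^{(j)}$, and each is early, so $k+1\le|\operatorname{supp}w^{(j)}|\le u+1\le k+1$. Hence $u=k$ and every $w^{(j)}$ has exactly $k+1$ nonzero coordinates. The claim with $J=1$ gives
\[
|p|=D_0(p)\ge\sum_{j\notin\operatorname{supp}p}D_1\bigl(w^{(j)}\bigr)\ge(n-k)(n-k-1)^{\underline{k-1}}=(n-k)^{\underline k}.
\]
On the other hand $|p|\le kN$, because $p$ is light with $k$ nonzero coordinates.
\end{proof}

The proof uses only $1\le k<n$; for $k>n/2$ the falling factorial vanishes and the inequality is empty.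

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
The upper bounds are Proposition~\ref{prop:upper} and $a_{n-1}\le\mathrm e\,(n-1)!$. For the lower bound let $N=N(n)$, so that $0\in V_{n,N}$ by Theorem~\ref{thm:criterion}, and let $k=\lfloor n/2\rfloor\ge1$. Then $n-k=\lceil n/2\rceil$ and $n-2k\in\{0,1\}$, so Proposition~\ref{prop:lower} gives
\[
N(n)\ge\frac{\lceil n/2\rceil!}{\lfloor n/2\rfloor}\ge\bigl(\lceil n/2\rceil-1\bigr)! .
\]
For the logarithmic estimates, $\mathrm e^M\ge M^M/M!$ gives $\ln M!\ge M\ln M-M$, and for $M=\lceil n/2\rceil-1$ the right side is $(\frac12-o(1))\,n\ln n$. In the other direction $\ln(\mathrm e\,(n-1)!)\le1+n\ln n$. A bound $N(n)\le C^n$ would give $\ln N(n)\le n\ln C$, which contradicts the lower estimate for large $n$.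
\end{proof}

\begin{thebibliography}{1}
\bibitem{BRS} Taras Banakh, Oleksandr Ravsky, Sergiy Slobodianiuk, \emph{On partitions of $G$-spaces and $G$-lattices}, arXiv:1303.1427 (2013).
\end{thebibliography}
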